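# Two-sided gamma-positivity of simple permutations

## 1. The theorem and its vocabulary

**Theorem 1.** For each positive integer $n$ the polynomial
$$\mathrm{simp}_n(s,t)=\sum_{\sigma\in\mathrm{Simp}_n}s^{\mathrm{des}(\sigma)}t^{\mathrm{ides}(\sigma)}$$
is gamma-positive: there are nonnegative integers $\gamma_{n,i,j}$ with
$$\mathrm{simp}_n(s,t)=\sum_{i,j\ge0,\ 2i+j\le n-1}\gamma_{n,i,j}\,(st)^i(s+t)^j(1+st)^{n-1-j-2i}.$$

This was posed as a conjecture in Ron M. Adin, Eli Bagno, Estrella Eisenberg, Shulamit Reches, Moriah Sigron, "On two-sided gamma-positivity for simple permutations", arXiv:1711.06511 (2017). We now unpack it.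

**Permutations and descents.** Write $\pi=a_1a_2\cdots a_n$ for a permutation of $\{1,\dots,n\}$ and let $\mathfrak S_n$ be the set of all of them. We draw $\pi$ as the $n$ *points* $(i,a_i)$, with a horizontal coordinate (position) and a vertical one (value). The number of descents is $\mathrm{des}(\pi)=|\{i\in[n-1]:a_i>a_{i+1}\}|$, and $\mathrm{ides}(\pi)=\mathrm{des}(\pi^{-1})$. Passing to the inverse exchanges positions and values.

**Blocks and simple permutations.** A *block* of $\pi$ is a set of points occupying consecutive positions and consecutive values. Single points and the whole of $\pi$ are trivial blocks. A permutation is *simple* if all its blocks are trivial, and $\mathrm{Simp}_n$ is the set of simple permutations of length $n$. For example, in $1324$ the entries $3,2$ form a nontrivial block, so $1324$ is not simple. The permutation $2413$ is simple: neighbouring entries never differ by $1$, and $\{2,4,1\}$, $\{4,1,3\}$ are not intervals.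

**Gamma-positivity.** A polynomial $f(s,t)$ is *palindromic of darga $\nu$* if $f(s,t)=(st)^\nu f(1/s,1/t)$ and $f(s,t)=f(t,s)$. Put
$$p=st,\qquad q=s+t,\qquad r=1+st.$$
These are palindromic of darga $2,1,1$, so $p^iq^jr^k$ is palindromic of darga $2i+j+k$. The bivariate gamma basis for darga $\nu$ consists of the monomials $p^iq^jr^k$ with $i,j,k\ge 0$, $2i+j+k=\nu$. Let $\Gamma_\nu$ be the cone of their nonnegative real combinations, with $\Gamma_\nu=\{0\}$ for $\nu<0$; "gamma-positive of darga $\nu$" means "in $\Gamma_\nu$". Clearly $\Gamma_\nu\Gamma_\mu\subseteq\Gamma_{\nu+\mu}$. Nonnegative coefficients in $s,t$ do not suffice for gamma-positivity: $s^2+t^2$ is palindromic of darga $2$, and it equals $q^2-2p$.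

The following triangularity will be used several times. In $p^{i'}q^{j'}r^{k'}=s^{i'}t^{i'}(s+t)^{j'}(1+st)^{k'}$, of fixed darga, the coefficient of $s^it^{i+j}$ is $0$ if $i'>i$, and it is $\delta_{jj'}$ if $i'=i$. Solving for the gamma coefficients in order of increasing $i$, we see that they are unique, and that they are integers when the polynomial has integer coefficients. So for Theorem 1 it is enough to show $\mathrm{simp}_n\in\Gamma_{n-1}$.

At least the symmetry is free. The inverse of a simple permutation is simple, so $\mathrm{simp}_n(s,t)=\mathrm{simp}_n(t,s)$. Reversal $a_1\cdots a_n\mapsto a_n\cdots a_1$ preserves blocks and sends $(\mathrm{des},\mathrm{ides})=(d,e)$ to $(n-1-d,n-1-e)$, so $\mathrm{simp}_n$ is palindromic of darga $n-1$. The content of Theorem 1 is the sign of the coefficients.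

## 2. Lengths up to five, and the pairs (des, ides) that occur

For $n=1,2$ every permutation is simple, and $\mathrm{simp}_1=1$, $\mathrm{simp}_2=1+st=r$. For $n=3$ the entry $2$ has a neighbour $1$ or $3$, which gives a block of size two, so $\mathrm{simp}_3=0$.

For a simple $\sigma$ of length $m\ge4$ two facts are constantly useful: $\sigma$ has no block of size $2$, and no point of $\sigma$ is in a *corner* (extreme both in position and in value), since otherwise the other $m-1$ points would form a block. For $m=4$ this says that the values $1$ and $4$ sit in positions $2$ and $3$. The candidates are $2143,\,2413,\,3142,\,3412$; the first contains the block $21$, the last the block $34$. What remains is $2413$ with $(\mathrm{des},\mathrm{ides})=(1,2)$ and $3142$ with $(2,1)$, so $\mathrm{simp}_4=st^2+s^2t=pq$.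

For $n=5$ one checks that $24153,\ 25314,\ 31524,\ 35142,\ 41352,\ 42513$ are simple and that each has $(\mathrm{des},\mathrm{ides})=(2,2)$. The recursion below will show that there are no others, so $\mathrm{simp}_5=6p^2$. Already here most basis monomials are missing; for $n=5$ the possible monomials are $p^2$, $p$ times $q^2,qr,r^2$, and those with $i=0$. Which ones appear is part of the story.

**Theorem 2.** Let $n\ge4$, $i,j,k\ge0$, $2i+j+k=n-1$. The coefficient of $p^iq^jr^k$ in $\mathrm{simp}_n$ is positive if
$$(i+1)(i+1+j)\ge n+2\quad\text{and}\quad(i+1)(i+1+k)\ge n,\tag{1}$$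
and $0$ otherwise. Consequently a simple permutation of length $n\ge4$ with $(\mathrm{des},\mathrm{ides})=(d,e)$, $0\le d,e\le n-1$, exists if and only if
$$(d+1)(e+1)\ge n+2,\quad(n-d)(n-e)\ge n+2,\quad(d+1)(n-e)\ge n,\quad(n-d)(e+1)\ge n.$$

From now on $S_n=\mathrm{simp}_n(s,t)$ for $n\ge4$, $S=S(u)=\sum_{n\ge4}S_nu^n$, and a prime denotes $\partial/\partial u$. The series starts at $u^4$.

## 3. Substitution decomposition, and why inverting it loses the signs

**Inflations and sums.** For $\sigma\in\mathfrak S_m$ the *inflation* $\sigma[\pi_1,\dots,\pi_m]$ replaces the point of $\sigma$ in position $a$ by a block that is a copy of $\pi_a$. For instance $2413[1,21,1,12]=265134$. The sum $\pi\oplus\tau$ puts $\tau$ to the right of and above $\pi$, and $\pi\ominus\tau$ puts $\tau$ to the right of and below $\pi$: $1\oplus21=132$, $1\ominus12=312$. A permutation is $\oplus$-indecomposable if it is not of the form $\pi\oplus\tau$ with both nonempty; likewise for $\ominus$.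

**Fact (substitution decomposition; Albert–Atkinson, Discrete Math. 300 (2005), Prop. 2).** Every permutation of length $\ge2$ is uniquely of exactly one of the forms

* (a) $\sigma[\pi_1,\dots,\pi_m]$ with $\sigma$ simple, $m\ge4$;
* (b) $\pi_1\oplus\cdots\oplus\pi_k$, $k\ge2$, all $\pi_l$ $\oplus$-indecomposable;
* (c) $\pi_1\ominus\cdots\ominus\pi_k$, $k\ge2$, all $\pi_l$ $\ominus$-indecomposable.

We say the *root* is (a), $\oplus$, or $\ominus$; the $\pi_a$ are called *children* in (a) and *components* in (b), (c). Descents add up: $\mathrm{des}(\sigma[\pi_1,\dots,\pi_m])=\mathrm{des}\,\sigma+\sum_a\mathrm{des}\,\pi_a$ for every $\sigma$, because a pair of neighbouring positions lies in one child or joins two consecutive children. The same holds for $\mathrm{ides}$, since the inverse of an inflation of $\sigma$ is an inflation of $\sigma^{-1}$ by the inverses. In particular each sign $\oplus$ costs nothing and each sign $\ominus$ costs a factor $p=st$.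

**Theorem 3.** For any $\Lambda\subseteq\{4,5,\dots\}$, the two-sided Eulerian polynomials of the class of permutations whose substitution decomposition uses, besides $\oplus,\ominus$, only simple permutations with lengths in $\Lambda$ are gamma-positive.

For $\Lambda=\{4,5,\dots\}$ the class is all permutations, and the statement is Gessel's conjecture, proved by Lin: $A_n(s,t)=\sum_{\pi\in\mathfrak S_n}s^{\mathrm{des}\,\pi}t^{\mathrm{ides}\,\pi}\in\Gamma_{n-1}$. Lin's theorem will not be used.

**The generating function of the class.** Let $F=\sum_{n\ge1}F_nx^n$ be the generating function of the class in Theorem 3, with weight $s^{\mathrm{des}}t^{\mathrm{ides}}x^{\text{length}}$; let $F_\oplus$, $F_\ominus$ be the parts with $\oplus$- and $\ominus$-root; let $S_\Lambda(u)=\sum_{m\in\Lambda}S_mu^m$. Splitting off the first component gives $F_\oplus=(F-F_\oplus)F$ and $F_\ominus=p(F-F_\ominus)F$. Inflating a simple permutation of length $m$ by members of the class contributes $S_mF^m$. Hence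
$$F=x+\frac{F^2}{1+F}+\frac{pF^2}{1+pF}+S_\Lambda(F),$$
and since
$$F-\frac{F^2}{1+F}-\frac{pF^2}{1+pF}=\frac F{1+F}-\frac{pF^2}{1+pF}=\frac{F\,(1+pF-pF-pF^2)}{(1+F)(1+pF)}=\frac{F(1-pF^2)}{1+rF+pF^2},$$
we get
$$F=\big(x+S_\Lambda(F)\big)\,\frac{1+rF+pF^2}{1-pF^2}.\tag{2}$$

**The first approach.** With Lin's theorem in hand it is tempting to take $\Lambda=\{4,5,\dots\}$, so $F_n=A_n$, and solve (2) for the $S_n$. In degrees up to $4$, (2) reads $F=(x+S_\Lambda(F))(1+rF+2pF^2+rpF^3+\cdots)$, hence
$$F_1=1,\quad F_2=r,\quad F_3=r^2+2p,\quad F_4=r\,F_3+2p\cdot2r+rp+S_4=r^3+7pr+S_4.$$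
So $S_4=A_4-(r^3+7pr)$, and this is where the approach stops: solving for $S_n$ means *subtracting* gamma-positive expressions from $A_n$, and to conclude one would need lower bounds on the gamma coefficients of $A_n$, not just their signs. The formal data show it: if $A_4$ were replaced by $r^3+6pr$, which is also in $\Gamma_3$, the same equation would give $S_4=-pr$. In the other direction (2) has only plus signs, and in Section 11 it will derive Theorem 3 from Theorem 1.

We therefore need a recursion for $S_n$ that has plus signs by construction. We build simple permutations by inserting points.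

## 4. One-point insertion and the slot lemma

For $\pi\in\mathfrak S_n$ and a *cell* $(h,v)\in\{0,\dots,n\}^2$ let $\pi^{h,v}\in\mathfrak S_{n+1}$ be obtained by inserting a point $x$ between positions $h$ and $h+1$ and between values $v$ and $v+1$. The map $(\pi,h,v)\mapsto(\pi^{h,v},x)$ is a bijection onto the permutations of length $n+1$ with a marked point. Therefore, if we can describe all triples $(\pi,h,v)$ with $n=|\pi|\geq 2$ for which $\pi^{h,v}$ is simple, and if we weight each by $s^{\mathrm{des}\,\pi^{h,v}}t^{\mathrm{ides}\,\pi^{h,v}}u^n$, the total weight is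
$$\sum_{N\ge4}N\,S_N\,u^{N-1}=S',$$
where $N=n+1\ge3$ and length $3$ contributes nothing.

**Step: when is $\pi^{h,v}$ simple?** Let $B$ be a block of $\pi$ with positions $a+1,\dots,a+|B|$ and values $b+1,\dots,b+|B|$. Say that $h$ is *inside* $B$ if $a<h<a+|B|$, and *touches* $B$ if $a\le h\le a+|B|$; for $v$ use $b$ in place of $a$. Inside implies touching. A block of $\pi^{h,v}$ not containing $x$ is a block $B$ of $\pi$ with neither $h$ nor $v$ inside. A block of size $\ge2$ containing $x$ is $B\cup\{x\}$ with $B$ a block of $\pi$ touched by both $h$ and $v$. Now $\pi^{h,v}$ is simple iff it has no block of size $2,\dots,n$. For $2\le|B|\le n-1$ both kinds of bad block must be excluded: one of $h,v$ is inside $B$ and not both touch $B$. For $|B|=1$ only the second kind matters, for $|B|=n$ only the first. So for $n\ge2$, $\pi^{h,v}$ is simple iff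

* (i) every block $B$ of $\pi$ with $2\le|B|\le n-1$ is *V-cut* ($h$ inside $B$, $v$ not touching $B$) or *H-cut* ($v$ inside $B$, $h$ not touching $B$);
* (ii) no single point is touched by both $h$ and $v$;
* (iii) not both $h,v\in\{0,n\}$.

**Step: how insertion changes descents.** Inserting $x$ means inserting the letter $v+\frac12$ into gap $h$ of the word $\pi$, and the letter $h+\frac12$ into gap $v$ of the word $\pi^{-1}$.

**Lemma 4 (slot lemma).** Let $w$ be a nonempty word of distinct letters with $d$ descents and $z$ a new letter. Inserting $z$ into a gap changes the number of descents by $0$ or $1$. Each of the $d+1$ maximal increasing runs of $w$ has exactly one gap where inserting $z$ extends it to an increasing run; these gaps are distinct, and they are exactly the gaps with change $0$. So exactly $d+1$ gaps have change $0$.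

*Proof.* Among the gaps before, inside and after a run there is exactly one where $z$ fits: after the letters of the run that are smaller than $z$. At an ascent $a<b$ the change is $0$ iff $a<z<b$, that is, iff the run containing $a,b$ is extended; otherwise it is $1$. At a descent $a>b$ the change is $0$ iff $z>a$ (the left run is extended) or $z<b$ (the right run is extended), and these exclude each other; for $b<z<a$ the change is $1$. At the start (end) the change is $0$ iff $z$ is less than the first (greater than the last) letter, that is, iff the first (last) run is extended there; otherwise it is $1$. Hence the gaps with change $0$ are exactly those where a run is extended, and no gap extends two runs. $\square$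

## 5. Inserting into a simple permutation: an operator whose bad coefficients are cardinalities

Let $\sigma$ be simple of length $n\ge4$ with $(\mathrm{des},\mathrm{ides})=(d,e)$. Condition (i) is vacuous. Let $N_{ab}$ be the number of cells among all $(n+1)^2$ with $(\Delta\mathrm{des},\Delta\mathrm{ides})=(a,b)$, and $G_{ab}$ the number of those for which $\sigma^{h,v}$ is simple.

**Lemma 5.** We have $N_{00}=(d+1)(e+1)+n$, and
$$\begin{aligned}G_{00}&=(d+1)(e+1)-n-2,&\quad G_{01}&=(d+1)(n-e)-n,\\ G_{10}&=(n-d)(e+1)-n,&\quad G_{11}&=(n-d)(n-e)-n-2.\end{aligned}\tag{3}$$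

*Proof.* **Step 1: compute $N_{00}$.** By Lemma 4, applied to $\sigma$ and to $\sigma^{-1}$, a cell with $\Delta=(0,0)$ extends a unique position run $\rho$ (a maximal increasing run of $\sigma$) and a unique value run $\kappa$ (a maximal increasing run of $\sigma^{-1}$). Fix a pair $(\rho,\kappa)$. Let $\rho$ occupy positions $A+1,\dots,A+l$, let $\kappa$ occupy values $B+1,\dots,B+l'$, and let $c$ be the number of common points. The points of $\rho$, ordered by position (equivalently by value), are: $x_-$ points with value $\le B$, then the $c$ common points, then points with value $>B+l'$. The points of $\kappa$, ordered by value (equivalently by position), are: $y_-$ points with position $\le A$, then the $c$ common points, then points with position $>A+l$. The common points appear in the same order in both lists.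

A cell extends $\rho$ iff $A\le h\le A+l$ and the first $h-A$ points of $\rho$ are exactly its points with value $\le v$. It extends $\kappa$ iff $B\le v\le B+l'$ and the first $v-B$ points of $\kappa$ are exactly its points with position $\le h$.

Suppose both hold, and let $g$ be the number of common points with value $\le v$. Since $B\le v\le B+l'$, exactly $x_-+g$ points of $\rho$ have value $\le v$, so $h-A=x_-+g$. The first $h-A$ points of $\rho$ are also its points with position $\le h$, so the same $g$ points are exactly the common points with position $\le h$. Since $A\le h\le A+l$, exactly $y_-+g$ points of $\kappa$ have position $\le h$, so $v-B=y_-+g$.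

Conversely, let $0\le g\le c$ and put $h=A+x_-+g$, $v=B+y_-+g$; then $A\le h\le A+l$ and $B\le v\le B+l'$. The points of $\kappa$ with value $\le v$ are its first $y_-+g$ points, so the common points with value $\le v$ are the first $g$. Hence the points of $\rho$ with value $\le v$ are its first $x_-+g=h-A$ points, and $\rho$ is extended. In the same way, the points of $\rho$ with position $\le h$ are its first $x_-+g$, so the common points with position $\le h$ are the first $g$, the points of $\kappa$ with position $\le h$ are its first $y_-+g=v-B$ points, and $\kappa$ is extended.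

So exactly $c+1$ cells belong to $(\rho,\kappa)$. There are $(d+1)(e+1)$ pairs and each point of $\sigma$ lies in exactly one position run and exactly one value run; summing $c+1$ over all pairs gives $N_{00}=n+(d+1)(e+1)$.

**Step 2: the other $N_{ab}$.** For each of the $n+1$ values of $v$, Lemma 4 gives $d+1$ gaps with $\Delta\mathrm{des}=0$; hence $N_{00}+N_{01}=(n+1)(d+1)$, and likewise $N_{00}+N_{10}=(n+1)(e+1)$. Therefore
$$N_{01}=(d+1)(n-e)-n,\qquad N_{10}=(n-d)(e+1)-n,$$
and $N_{11}=(n+1)^2-(n+1)(d+1)-N_{10}=(n+1)(n-d)-(n-d)(e+1)+n=(n-d)(n-e)+n$.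

**Step 3: remove the forbidden cells.** These are, by (ii), the four cells touching each point, and, by (iii), the four corner cells. All $4n+4$ are distinct: a cell touching two points would make them adjacent in position and in value, a block of size $2$; a corner cell touching a point would make it a corner point. Of the four cells at a point, two inflate it by $12$, with $\Delta=(0,0)$, and two inflate it by $21$, with $\Delta=(1,1)$. Of the corner cells, two give $1\oplus\sigma$ and $\sigma\oplus1$, with $\Delta=(0,0)$, and two give $1\ominus\sigma$ and $\sigma\ominus1$, with $\Delta=(1,1)$. So $2n+2$ cells are removed from each of $N_{00}$ and $N_{11}$, which gives (3). $\square$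

For $\sigma=2413$ we have $n=4$, $(d,e)=(1,2)$ and $(G_{00},G_{01},G_{10},G_{11})=(0,0,5,0)$: five one-point extensions that are simple, all of weight $s\cdot st^2=p^2$.

**The operator $L$.** For fixed $n$ let $L$ be the linear operator with
$$L(s^dt^e)=s^dt^e\big[G_{00}+tG_{01}+sG_{10}+stG_{11}\big],\tag{4}$$
where the $G_{ab}$ are the expressions (3) in $d,e,n$. When applied to $f$ of darga $n-1$ we always use this $n$. By Lemma 5 the triples $(\sigma,h,v)$ with $\sigma$ simple of length $n\geq 4$ and $\sigma^{h,v}$ simple contribute $L(S_n)u^n$. With $\theta_s=s\partial_s$, $\theta_t=t\partial_t$,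
$$L=\mathcal V\mathcal H-(n+2)r-nq,\qquad \mathcal V=(\theta_s+1)+s(n-\theta_s),\quad \mathcal H=(\theta_t+1)+t(n-\theta_t),$$
as one sees by expanding $\mathcal V\mathcal H$.

**The operators $V$ and $H$.** For $f$ of darga $\nu$ put
$$Vf=\nu sf+s(1-s)f_s,\qquad Hf=\nu tf+t(1-t)f_t.$$
On a monomial, $V$ multiplies $s^dt^e$ by $d+(\nu-d)s$. For $m=p^iq^jr^k$ of darga $\nu=2i+j+k$ let $\lambda=j/q+k/r$. From $m_s/m=i/s+j/q+kt/r$ and
$$s+\frac{s(1-s)}q=\frac{s(1+t)}q,\qquad s+\frac{(1-s)st}r=\frac{s(1+t)}r$$
we obtain
$$Vm=m\,[\,i(1+s)+s(1+t)\lambda\,],\qquad Hm=m\,[\,i(1+t)+t(1+s)\lambda\,].\tag{5}$$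
Two identities will be used with it: $(1+s)(1+t)=q+r$ and $t(1+s)^2+s(1+t)^2=q+4p+pq=qr+4p$.

**Lemma 6.** For $m=p^iq^jr^k$ with $2i+j+k=n-1$:
$$\begin{aligned}Lm={}&[(i+1)(i+1+j)-n-2]\,rm+[(i+1)(i+1+k)-n]\,qm\\&+j(2n+3-j)\tfrac pq\,m+k(2n+3-k)\tfrac pr\,m+j(j-1)\tfrac{pr}{q^2}\,m+k(k-1)\tfrac{pq}{r^2}\,m.\end{aligned}\tag{6}$$

*Proof.* We compute $\mathcal V\mathcal Hm$. We have $\mathcal Vg=g+nsg+s(1-s)g_s$, and since $n=(2i+j+k)+1$, (5) gives $\mathcal Vm=(1+s)m+Vm=m[(i+1)(1+s)+s(1+t)\lambda]$. Likewise $\mathcal Hm=mw$ with $w=(i+1)(1+t)+t(1+s)\lambda$. By the product rule $\mathcal V(mw)=w\,\mathcal Vm+s(1-s)m\,w_s$. Since $\lambda_s=-j/q^2-kt/r^2$, we have $w_s=t\lambda-t(1+s)(j/q^2+kt/r^2)$, so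
$$s(1-s)w_s=p\Big[j\,\frac{(1-s)q-(1-s^2)}{q^2}+k\,\frac{(1-s)r-(1-s^2)t}{r^2}\Big]=p(q-r)\Big(\frac j{q^2}-\frac k{r^2}\Big),$$
because $(1-s)q-(1-s^2)=s+t-st-1=q-r$ and $(1-s)r-(1-s^2)t=1+st-s-t=r-q$. Multiplying out $w\,\mathcal Vm/m$ with the two identities after (5),
$$\frac{\mathcal V\mathcal Hm}m=(i+1)^2(q+r)+(i+1)\lambda(qr+4p)+p\lambda^2(q+r)+p(q-r)\Big(\frac j{q^2}-\frac k{r^2}\Big).$$
Here
$$\lambda(qr+4p)=jr+kq+4p\Big(\frac jq+\frac kr\Big),\qquad\lambda^2(q+r)=\frac{j^2+2jk}q+\frac{k^2+2jk}r+\frac{j^2r}{q^2}+\frac{k^2q}{r^2},$$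
and $p(q-r)(\frac j{q^2}-\frac k{r^2})=p\big(\frac jq-\frac{jr}{q^2}-\frac{kq}{r^2}+\frac kr\big)$. Collect: the coefficient of $r$ is $(i+1)^2+(i+1)j=(i+1)(i+1+j)$; of $q$ it is $(i+1)(i+1+k)$; of $\frac pq$ it is $4(i+1)j+j^2+2jk+j=j(4i+2k+j+5)=j(2n+3-j)$, as $4i+2k=2(n-1)-2j$; of $\frac{pr}{q^2}$ it is $j^2-j$; symmetrically for $\frac pr$ and $\frac{pq}{r^2}$. Subtracting $(n+2)r+nq$ gives (6). $\square$

Is $L$ a positive operator? No: for $n=4$ and $m=pr$ formula (6) gives $L(pr)=-2pr^2+2pqr+10p^2$. A naive induction "$S_n\in\Gamma_{n-1}$, hence $L(S_n)\in\Gamma_n$" therefore stops at the first two coefficients in (6). What rescues it is that those two coefficients are exactly the numbers $G_{00}$ and $G_{01}$ for $(d,e)=(i,i+j)$. If such a $\sigma$ exists, they count something, so they cannot be negative.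

**Proposition 7.** Let $n\ge4$ and suppose $S_n\in\Gamma_{n-1}$. Then every monomial $p^iq^jr^k$ with nonzero coefficient in $S_n$ satisfies (1), and $L(S_n)\in\Gamma_n$.

*Proof.* Let $\gamma>0$ be the coefficient of $m=p^iq^jr^k$ in $S_n$. All gamma coefficients of $S_n$ are $\ge0$, and every $p^{i'}q^{j'}r^{k'}$ has nonnegative coefficients in $s,t$, so no cancellation can occur: the coefficient of $s^it^{i+j}$ in $S_n$ is at least $\gamma>0$. Hence there is a simple $\sigma$ of length $n$ with $d=i$, $e=i+j$. The numbers in (3) are cardinalities. From $G_{00}\ge0$ we get $(i+1)(i+1+j)\ge n+2$. Since $n-e=(2i+j+k+1)-i-j=i+1+k$, from $G_{01}\ge0$ we get $(i+1)(i+1+k)\ge n$. This is (1), and it says that the first two coefficients in (6) are nonnegative. The others are nonnegative as $2n+3-j>0$ and $2n+3-k>0$. Terms with a negative exponent do not occur, since $j(2n+3-j)$ vanishes for $j=0$ and $j(j-1)$ for $j\le1$, and similarly for $k$. So $Lm\in\Gamma_n$, and $L(S_n)\in\Gamma_n$ by linearity. $\square$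

Simple $\sigma$ alone do not suffice: $L(S_4)=L(pq)=10p^2$ accounts for $10$ marked points, while the six simple permutations of length $5$ listed above have $30$ points. For the other $20$, deleting the marked point leaves a permutation that is not simple. We must now handle those.

## 6. Blocks of inflations and V-chains

**Lemma 8.** *(A)* If $\pi$ has root (a), every block other than $\pi$ itself lies in one child. *(B)* If $\pi$ has root $\oplus$ or $\ominus$, a block that is not inside one component is a union of consecutive components.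

*Proof.* (A) Suppose a block $B$ meets at least two children. Positions and values of $B$ form intervals, and so do those of each child, so the set of children met by $B$ is a block of $\sigma$ of size $\ge2$, that is, all of $\sigma$. As $B$ is an interval of positions meeting every child, a child not contained in $B$ is first or last in position. By the same argument with values it is lowest or highest. So it is a corner of $\sigma$, which is impossible. Hence $B$ contains every child.

(B) Let the root be $\oplus$. Then $B$ meets consecutive components $\pi_a,\dots,\pi_b$, $a<b$, and contains those strictly between. Suppose $B\cap\pi_a\ne\pi_a$. Since $B$ meets $\pi_{a+1}$, which lies to the right of and above $\pi_a$, the set $B\cap\pi_a$ is a proper nonempty final segment of $\pi_a$ both in position and in value. So $\pi_a$ is $\oplus$-decomposable, a contradiction. In the same way $B\cap\pi_b=\pi_b$. The $\ominus$ case follows by reversal. $\square$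

Conversely, unions of consecutive components are blocks. Now look at a block that is V-cut. Then $v$ touches nothing inside it, so by (i) all blocks of size $\ge2$ inside it must be V-cut as well. This motivates the following.

**Definition (V-chains).** A *V-chain* is a pair $(B,h)$ with $B$ a permutation, $|B|\ge2$, and $h$ inside every block of $B$ of size $\ge2$, including $B$. Its weight is $s^{\mathrm{des}B+\alpha}t^{\mathrm{ides}B}u^{|B|}$, where $\alpha=1$ if $h$ is an ascent of $B$ and $\alpha=0$ if it is a descent. $C_v$ is the total weight of all V-chains. *H-chains* $(B,v)$ are the inverses of V-chains; their total weight $C_h$ is $C_v$ with $s,t$ exchanged.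

For example $(132,2)$ is a V-chain: the blocks of size $\ge2$ are $\{3,2\}$ and the whole. It has weight $pu^3$. The permutation $123$ is in no V-chain, since no $h$ is inside both $\{1,2\}$ and $\{2,3\}$.

The weight is designed for insertion: *if $x$ is inserted with $h$ inside a block $B$ and $v$ not touching $B$, then $\mathrm{des}$ increases by exactly $\alpha$.* Indeed both horizontal neighbours of $x$ lie in $B$ and $x$ is above both or below both; at an ascent this creates one new descent, at a descent none. The same holds for $v$ inside $B$, $h$ not touching $B$, and $\mathrm{ides}$.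

**Lemma 9 (structure of V-chains).** The V-chains are:

* root (a): $B=\sigma$ simple of length $m\ge4$ with any of the $m-1$ interior gaps; or one child of $\sigma$ is a V-chain and all others are points;
* root $\oplus$: $B=12$ with $h=1$; or $1\oplus B'$, $B'\oplus1$, $1\oplus B'\oplus1$ with $(B',h)$ a $\oplus$-indecomposable V-chain;
* root $\ominus$: the same list with $21$ and $\ominus$.

*Proof.* Root (a): by Lemma 8 every block of size $\ge2$ other than $B$ lies in a child. Children of size $\ge2$ are blocks, and $h$ is inside at most one child, so at most one child has size $\ge2$. Conversely all the listed pairs are V-chains.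

Root $\oplus$ with $k$ components: $h$ is inside every component of size $\ge2$, so there is at most one such component. This settles $k=2$. For $k=3$, $h$ is inside $\pi_1\oplus\pi_2$ and inside $\pi_2\oplus\pi_3$, hence inside $\pi_2$; so $|\pi_2|\ge2$ and $\pi_1,\pi_3$ are points. For $k\ge4$, $h$ would be inside the disjoint blocks $\pi_1\oplus\pi_2$ and $\pi_3\oplus\pi_4$, which is impossible. Conversely, by Lemma 8 a block of size $\ge2$ of a listed $B\neq12$ lies in $B'$ or contains $B'$, so $h$ is inside it.

Root $\ominus$: reversal preserves blocks and V-chains and exchanges $\oplus$ and $\ominus$. $\square$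

**Step: solve for $C_v$.** Put
$$\beta_v=\sum_{m\ge4}u^m\sum_{\sigma\in\mathrm{Simp}_m}s^dt^e\big(d+(m-1-d)s\big)=\sum_{m\ge4}V(S_m)u^m,\qquad\beta_h=\sum_{m\ge4}H(S_m)u^m,$$
where $d=\mathrm{des}\,\sigma$, $e=\mathrm{ides}\,\sigma$. The simple $\sigma$ with an interior gap contribute $\beta_v$; one inflated child contributes $S'C_v$. Let $C_v^\oplus,C_v^\ominus$ be the parts with $\oplus$- and $\ominus$-root, and
$$C_v^\circ=C_v-C_v^\oplus,\qquad C_v^\bullet=C_v-C_v^\ominus.$$
The pair $(12,1)$ has weight $su^2$, the pair $(21,1)$ has weight $stu^2=pu^2$, and each $\ominus$ costs $p$. So Lemma 9 reads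
$$C_v=\beta_v+S'C_v+C_v^\oplus+C_v^\ominus,\qquad C_v^\oplus=su^2+(2u+u^2)C_v^\circ,\qquad C_v^\ominus=pu^2+(2pu+p^2u^2)C_v^\bullet.$$
Hence
$$C_v^\circ=\frac{C_v-su^2}{(1+u)^2},\qquad C_v^\bullet=\frac{C_v-pu^2}{(1+pu)^2}.\tag{7}$$
Substituting $C_v^\oplus=C_v-C_v^\circ$ and $C_v^\ominus=C_v-C_v^\bullet$ in the first equation,
$$\omega C_v=\hat\beta_v:=\beta_v+\frac{su^2}{(1+u)^2}+\frac{pu^2}{(1+pu)^2},\qquad\omega:=\frac1{(1+u)^2}+\frac1{(1+pu)^2}-1-S'.\tag{8}$$
Note that $\omega$ has constant term $1$. Since $S$ and $\omega$ are symmetric in $s,t$, exchanging $s$ and $t$ gives $\omega C_h=\hat\beta_h:=\beta_h+\frac{tu^2}{(1+u)^2}+\frac{pu^2}{(1+pu)^2}$, and the versions of (7) for $C_h^\circ,C_h^\bullet$ with $t$ in place of $s$.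

As a check, (8) gives $C_v=(s+p)u^2+(2p+2ps)u^3+\cdots$. The size-three V-chains are $(132,2)$ and $(213,1)$ with weight $pu^3$, and $(312,2)$ and $(231,1)$ with weight $psu^3$.

## 7. The census of all simple one-point extensions

Let $n=|\pi|\ge2$ with $\pi^{h,v}$ simple. A child or component $\pi_a$ of size $\ge2$ is a block with $2\le|\pi_a|\le n-1$, so it is V-cut or H-cut. If it is V-cut, then $v$ touches no block inside it, so all blocks of size $\ge2$ inside it are V-cut, that is, $(\pi_a,h)$ is a V-chain. Conversely, if $(\pi_a,h)$ is a V-chain and $v$ does not touch $\pi_a$, then all blocks of size $\ge2$ in $\pi_a$ are V-cut and no point of $\pi_a$ is touched by $v$. The same holds for H. At most one child or component is V-cut (as $h$ is inside it), at most one is H-cut, and none is both.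

**Root (a), $\pi=\sigma$ simple.** The contribution is $\sum_{n\ge4}L(S_n)u^n$, by Lemma 5.

**Root (a), exactly one child $\pi_a$ of size $\ge2$, V-cut.** The gap $h$ is given by the V-chain $(\pi_a,h)$. Not touching $\pi_a$, $v$ corresponds to a gap $v'\in\{0,\dots,m\}\setminus\{\sigma(a)-1,\sigma(a)\}$ of values of $\sigma$. All choices are allowed: every block of size in $[2,n-1]$ lies in $\pi_a$, so (i) holds; points of $\pi_a$ are not touched by $v$ and the other points are not touched by $h$, which is inside $\pi_a$, so (ii) holds; and $h\notin\{0,n\}$. The increase of $\mathrm{des}$ is the $\alpha$ of the V-chain. For $\Delta\mathrm{ides}$: the values $v,v+1$ (those that exist) belong to children other than $\pi_a$, which are to the left or to the right of all of $\pi_a$. So $\Delta\mathrm{ides}$ is the effect of inserting the letter $a+\frac12$ into the word $\sigma^{-1}$ at gap $v'$. By Lemma 4 exactly $e+1$ of all $m+1$ gaps have effect $0$. The gap just after the letter $a$ has effect $0$ (the run ending in or passing through $a$ is extended right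 after $a$), and the gap just before $a$ has effect $1$: $a+\frac12$ followed by $a$ is a descent, and the comparison of $a+\frac12$ with the preceding letter, if any, is the same as that of $a$. These are the two excluded gaps. So among the other $m-1$ gaps, $e$ have effect $0$ and $m-1-e$ have effect $1$. The contribution is
$$C_v\sum_\sigma m\,u^{m-1}s^dt^e\big(e+(m-1-e)t\big)=C_v\,\beta_h'.$$
Symmetrically, one H-cut child gives $C_h\,\beta_v'$.

**Root (a), a V-cut child and a different H-cut child, all others points.** Since $v$ is inside the H-cut child, it does not touch the V-cut child; and $h$ does not touch the H-cut child. By Lemma 8 the blocks of size in $[2,n-1]$ lie in these two children; points outside the V-cut child are not touched by $h$, points in it are not touched by $v$; and $h\notin\{0,n\}$. So all choices are allowed, and there are $m(m-1)$ ordered pairs of children. The contribution is $C_vC_hS''$.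

**Root $\oplus$.** Now the components are $\oplus$-indecomposable, so V-chains among them are counted by $C_v^\circ$.

*$k=2$, both points, $\pi=12$.* Seven of the nine cells touch a point, and $(0,2),(2,0)$ violate (iii). Nothing is allowed.

*$k=2$, exactly one component of size $\ge2$.* Let it be V-cut. In $1\oplus\pi_2$ the values of $\pi_2$ are $2,\dots,n$, so $v=0$. Then (i)–(iii) hold: blocks of size in $[2,n-1]$ lie in $\pi_2$, the point $1$ is not touched by $h$, points of $\pi_2$ are not touched by $v$, and $h\notin\{0,n\}$. Here $\pi^{-1}$ begins with the letter $1$ and a larger letter is put before it, so $\Delta\mathrm{ides}=1$. In $\pi_1\oplus1$ we have $v=n$ for the analogous reason, all is allowed, and a letter smaller than the last letter $n$ of $\pi^{-1}$ is appended, so $\Delta\mathrm{ides}=1$. Together $2tuC_v^\circ$, and by symmetry $2suC_h^\circ$ for an H-cut component.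

*$k=2$, both of size $\ge2$.* One is V-cut and the other H-cut, in either order. All choices are allowed: all blocks of size in $[2,n-1]$ lie in the components, points of the V-cut component are not touched by $v$ and the others not by $h$, and $h\notin\{0,n\}$. Contribution $2C_v^\circ C_h^\circ$.

*$k\ge3$.* Let $U=\pi_1\oplus\cdots\oplus\pi_{k-1}$ and $U'=\pi_2\oplus\cdots\oplus\pi_k$, both blocks of size in $[2,n-1]$. Let $U$ be V-cut. Then $0<h<|U|$ and $v>|U|$, so $v$ touches $U'$. Hence $U'$ is H-cut: $v<n$ and $h<|\pi_1|$. So $h$ is inside $\pi_1$ and $v$ is inside $\pi_k$. Neither is inside $\pi_2\oplus\cdots\oplus\pi_{k-1}$, which is therefore a single point by (i). Thus $k=3$, $|\pi_2|=1$; moreover $v$ does not touch $\pi_1$ and $h$ does not touch $\pi_3$, so $\pi_1$ is a V-chain and $\pi_3$ an H-chain. Conversely all these satisfy (i)–(iii): $U$ and the blocks in $\pi_1$ are V-cut, $U'$ and the blocks in $\pi_3$ are H-cut, and by Lemma 8 there are no others; the middle point is touched neither by $h<|\pi_1|$ nor by $v>|\pi_1|+1$, points of $\pi_1$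 are not touched by $v$, points of $\pi_3$ not by $h$; and $h\notin\{0,n\}$. The case that $U$ is H-cut is the inverse one: $\pi_1$ is an H-chain and $\pi_3$ a V-chain. Contribution $2uC_v^\circ C_h^\circ$.

Altogether, root $\oplus$ contributes $2tuC_v^\circ+2suC_h^\circ+2(1+u)C_v^\circ C_h^\circ$, which by (7) equals
$$\frac2{(1+u)^3}\big[(1+u)tu(C_v-su^2)+(1+u)su(C_h-tu^2)+(C_v-su^2)(C_h-tu^2)\big]$$
$$=\frac2{(1+u)^3}\big[C_vC_h+tuC_v+suC_h-2pu^3-pu^4\big].\tag{9}$$

**Root $\ominus$.** The map $(\pi,h,v)\mapsto(\pi^{\rm rev},n-h,v)$ preserves blocks, "inside", "touches" and (i)–(iii), and exchanges $\oplus$ and $\ominus$. So the configurations are the reversals of those above: $1\ominus\pi_2$ or $\pi_1\ominus1$ with one cut component; two components of size $\ge2$, one V-cut and one H-cut; and $\pi_1\ominus1\ominus\pi_3$ with one V-chain and one H-chain. Only the weights must be recomputed. If $\pi_2$ is V-cut in $1\ominus\pi_2$, its values are $1,\dots,n-1$, so $v=n$, and a letter larger than the last letter $1$ of $\pi^{-1}$ is appended: $\Delta\mathrm{ides}=0$.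 If $\pi_1$ is V-cut in $\pi_1\ominus1$, then $v=0$, and a letter smaller than the first letter $n$ of $\pi^{-1}$ is prepended: $\Delta\mathrm{ides}=0$. The H-cut cases are inverse. Each $\ominus$ costs $p$. So the contribution is $2pu(C_v^\bullet+C_h^\bullet)+2p(1+pu)C_v^\bullet C_h^\bullet$, which by (7) equals
$$\frac{2p}{(1+pu)^3}\big[u(1+pu)(C_v+C_h-2pu^2)+(C_v-pu^2)(C_h-pu^2)\big]$$
$$=\frac{2p}{(1+pu)^3}\big[C_vC_h+uC_v+uC_h-2pu^3-p^2u^4\big].\tag{10}$$

In degree $u^3$ we can verify the census: $4S_4=4pq$ must come from roots $\oplus$ and $\ominus$. Since $C_v^\circ=pu^2+\cdots$ and $C_v^\bullet=su^2+\cdots$, root $\oplus$ gives $2tp+2sp=2pq$ and root $\ominus$ gives $2p(s+t)=2pq$. One of the four marked points: deleting $4$ from $2413$ leaves $213=21\oplus1$ with $(h,v)=(1,3)$, and $21$ is V-cut.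

## 8. The recursion as an exact derivative

**Proposition 10.** For $n\ge3$, with $L(S_3)=0$,
$$S_{n+1}=\frac{L(S_n)}{n+1}+[u^{n+1}]\Psi,\qquad\Psi=\frac{\hat\beta_v\hat\beta_h}\omega-\frac{pu^4}{(1+u)^2}-\frac{p^2u^4}{(1+pu)^2}.\tag{11}$$

*Proof.* The contributions of Section 7 sum to $S'$. We use
$$\omega'=-\frac2{(1+u)^3}-\frac{2p}{(1+pu)^3}-S'',\qquad\Big(\frac{u^2}{(1+au)^2}\Big)'=\frac{2u}{(1+au)^3},\qquad\Big(\frac{u^4}{(1+au)^2}\Big)'=\frac{4u^3+2au^4}{(1+au)^3}$$
with $a=1$ and $a=p$. The coefficient of $C_v$ in the sum is $\beta_h'+\frac{2tu}{(1+u)^3}+\frac{2pu}{(1+pu)^3}=\hat\beta_h'$; that of $C_h$ is $\hat\beta_v'$; that of $C_vC_h$ is $S''+\frac2{(1+u)^3}+\frac{2p}{(1+pu)^3}=-\omega'$. The terms without $C_v,C_h$ in (9) and (10) are $-p\frac{4u^3+2u^4}{(1+u)^3}-p^2\frac{4u^3+2pu^4}{(1+pu)^3}$. Hence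
$$S'=\sum_{n\ge4}L(S_n)u^n+C_v\hat\beta_h'+C_h\hat\beta_v'-\omega'C_vC_h-\Big(\frac{pu^4}{(1+u)^2}+\frac{p^2u^4}{(1+pu)^2}\Big)'.$$
Since $C_v=\hat\beta_v/\omega$ and $C_h=\hat\beta_h/\omega$, the three middle terms are $\frac{\hat\beta_v\hat\beta_h'+\hat\beta_h\hat\beta_v'}{\omega}-\frac{\omega'\hat\beta_v\hat\beta_h}{\omega^2}=\big(\hat\beta_v\hat\beta_h/\omega\big)'$. So $S'=\sum_{n\geq 4} L(S_n)u^n+\Psi'$. Comparing coefficients of $u^n$ and dividing by $n+1$ gives (11). $\square$

## 9. The remainder $\Psi$ in positive form

Proposition 7 takes care of $L(S_n)$. The series $\Psi$ is harder to read: it has two negative terms, the expansions of $1/(1+u)^2$ alternate, and $\hat\beta_v$ alone is not symmetric in $s,t$. We need two things: a positivity statement for products of one $V$ and one $H$, and a rewriting of $\Psi$ in which the negative terms have been cancelled.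

**Step: the symmetric pairing.** For $f,g$ with given dargas put $\{f,g\}=Vf\,Hg+Vg\,Hf$.

**Lemma 11.** If $f\in\Gamma_\nu$ and $g\in\Gamma_\mu$, then $\{f,g\}\in\Gamma_{\nu+\mu+1}$. For monomials $m_l=p^{i_l}q^{j_l}r^{k_l}$ with $\lambda_l=j_l/q+k_l/r$,
$$\{m_1,m_2\}=m_1m_2\big[2i_1i_2(q+r)+(i_1\lambda_2+i_2\lambda_1)(qr+4p)+2p\lambda_1\lambda_2(q+r)\big].\tag{12}$$

*Proof.* By (5), $Vm_1\,Hm_2=m_1m_2[i_1(1+s)+s(1+t)\lambda_1][i_2(1+t)+t(1+s)\lambda_2]$. Multiply out and add the expression with indices $1,2$ exchanged. The terms $i_1i_2$ and $\lambda_1\lambda_2$ come with $2(1+s)(1+t)$ and $2st(1+s)(1+t)$; the terms $i_1\lambda_2$ and $i_2\lambda_1$ each come with $t(1+s)^2+s(1+t)^2$. The two identities after (5) give (12). Since $m_l\lambda_l$ is a nonnegative combination of monomials of darga one less than that of $m_l$, every summand in (12) lies in $\Gamma_{\nu+\mu+1}$. The general case follows by bilinearity. $\square$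

**Step: clear the denominators.** Let $D=(1+u)(1+pu)=1+ru+pu^2$, so that
$$D^2=1+2ru+(r^2+2p)u^2+2rpu^3+p^2u^4.$$
Since $(1+u)^2+(1+pu)^2=2+2ru+(r^2-2p)u^2$,
$$N_0:=(1+u)^2+(1+pu)^2-D^2=1-4pu^2-2rpu^3-p^2u^4,\qquad P:=D^2\omega=N_0-D^2S'.$$
Let $\mathcal N_v=D^2(\hat\beta_v-\beta_v)=su^2(1+pu)^2+pu^2(1+u)^2$ and let $\mathcal N_h$ be its image under $s\leftrightarrow t$.

**Step: write $\mathcal N_v$ through $V$.** We want Lemma 11 to apply to it. We have $V(r)=s(1+t)$ and $V(p)=p(1+s)$ by (5), and
$$\mathcal N_v=u^2(1-pu^2)V(r)+u^3(2+ru)V(p),\qquad\mathcal N_h=u^2(1-pu^2)H(r)+u^3(2+ru)H(p).\tag{13}$$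
Indeed on both sides of the first equation the coefficients of $u^2$, $u^3$, $u^4$ are $s+st$, $2(st+s^2t)$, $st+s^3t^2$; for $u^4$ on the right, $-ps(1+t)+rp(1+s)=p(1+s^2t)$. The second is the $s\leftrightarrow t$ image. Now $V(r)H(r)=p(q+r)$, $V(p)H(p)=p^2(q+r)$, and $\{r,p\}=p(qr+4p)$ by (12), so
$$\mathcal N_v\mathcal N_h=pu^4\big[(1-pu^2)^2(q+r)+u(1-pu^2)(2+ru)(qr+4p)+pu^2(2+ru)^2(q+r)\big].\tag{14}$$

**Step: split $\Psi$.** We have
$$\frac{\hat\beta_v\hat\beta_h}\omega=\frac{D^2}P\Big(\beta_v+\frac{\mathcal N_v}{D^2}\Big)\Big(\beta_h+\frac{\mathcal N_h}{D^2}\Big),\qquad\frac1{D^2P}=\frac1{D^2N_0}+\frac{N_0-P}{D^2N_0P}=\frac1{D^2N_0}+\frac{S'}{N_0P}.$$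
By (13), writing $\{S,f\}=\sum_m\{S_m,f\}u^m$, the cross terms are $\beta_v\mathcal N_h+\beta_h\mathcal N_v=u^2(1-pu^2)\{S,r\}+u^3(2+ru)\{S,p\}$. Hence
$$\Psi=\Psi_0+\frac{\mathcal N_v\mathcal N_hS'}{N_0P}+\frac{D^2\beta_v\beta_h+u^2(1-pu^2)\{S,r\}+u^3(2+ru)\{S,p\}}P,\tag{15}$$
where, because $(1+pu)^2+p(1+u)^2=r+4pu+pru^2$,
$$\Psi_0=\frac{\mathcal N_v\mathcal N_h}{D^2N_0}-\frac{pu^4(r+4pu+pru^2)}{D^2}.$$
All explicit negative terms of $\Psi$ have been collected in $\Psi_0$, which does not involve $S$.

**Lemma 12.**
$$\Psi_0=\frac{pu^4\,(q+4pu+pru^2)}{N_0}.\tag{16}$$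

*Proof.* In the bracket of (14), regarded as a polynomial in $q$, the coefficient of $q$ is
$$(1-pu^2)^2+ru(1-pu^2)(2+ru)+pu^2(2+ru)^2=1+2ru+(r^2+2p)u^2+2rpu^3+p^2u^4=D^2.$$
The part without $q$, namely $r(1-pu^2)^2+4pu(1-pu^2)(2+ru)+rpu^2(2+ru)^2$, equals
$$r+8pu+6rpu^2+(4r^2p-8p^2)u^3+(r^3p-3rp^2)u^4.$$
Subtract from it
$$\begin{aligned}(r+4pu+pru^2)N_0={}&r+4pu-3rpu^2-(16p^2+2r^2p)u^3-13rp^2u^4\\&-(2r^2p^2+4p^3)u^5-rp^3u^6.\end{aligned}$$
The difference is
$$4pu+9rpu^2+(6r^2p+8p^2)u^3+(r^3p+10rp^2)u^4+(2r^2p^2+4p^3)u^5+rp^3u^6=pu(4+ru)D^2,$$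
as one sees by multiplying out the right side. Therefore the numerator of $\Psi_0$ over the common denominator $D^2N_0$ is $pu^4\big[qD^2+pu(4+ru)D^2\big]$, and $D^2$ cancels. $\square$

**The first values.** With (11), (15), (16): $S_4=[u^4]\Psi_0=pq$. Next $L(pq)=10p^2$ and $[u^5]\Psi=4p^2$, so $S_5=2p^2+4p^2=6p^2$, as promised. Finally $L(6p^2)/6=2p^2r+4p^2q$ by (6), and $[u^6]\Psi=(p^2r+4p^2q)+\{pq,r\}$ with $\{pq,r\}=pq^2r+6p^2q+2p^2r$ by (12), so $S_6=pq^2r+14p^2q+5p^2r$. At $s=t=1$ (so $p=1$, $q=r=2$) these give $2,6,46$ simple permutations of length $4,5,6$.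

## 10. Proofs of Theorem 1 and Theorem 2

**Types.** Call a power series $\sum_nf_nu^n$ *positive of type $w$* if $f_n\in\Gamma_{n+w}$ for all $n$. Types add under products. Series that are positive of type $0$ include $1$, $ru$, $pu^2$, and they are closed under sums, products, and $g\mapsto1/(1-g)$ when $g$ has no constant term.

**Proof of Theorem 1.** For $n\le3$ we have $\mathrm{simp}_1=1$, $\mathrm{simp}_2=r$, $\mathrm{simp}_3=0$. For the rest we use induction: let $n\ge3$ and assume $S_m\in\Gamma_{m-1}$ for $4\le m\le n$. We show $S_{n+1}\in\Gamma_n$.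

**Step 1: reduce to a truncation.** In (15), $[u^{n+1}]\Psi$ involves only $S_m$ with $m\le n-1$. Indeed $S_m$ enters $S'$ in degree $m-1$, and every occurrence of $S'$, also inside $1/P$, comes with a factor divisible by $u^4$; and in the numerator of the last fraction $S_m$ enters in degree at least $m+2$. So for computing $[u^{n+1}]\Psi$ we may replace $S$ by its truncation at degree $n$. This is positive of type $-1$, and then $S'$ is positive of type $0$.

**Step 2: invert $N_0$ and $P$.** Put
$$\eta=1-\frac{N_0}{1-pu^2}=\frac{3pu^2+2rpu^3+p^2u^4}{1-pu^2}.$$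
It is positive of type $0$ without constant term. So
$$\frac{1-pu^2}{N_0}=\frac1{1-\eta},\qquad\frac{1-pu^2}P=\frac1{1-\eta-\frac{D^2S'}{1-pu^2}}$$
are positive of type $0$; multiplying by $\frac1{1-pu^2}$, so are $\frac1{N_0}$ and $\frac1P$. The reason for keeping $1-pu^2$ in the numerator is that the only negative signs left in (14) and (15) are in such factors.

**Step 3: $[u^{n+1}]\Psi\in\Gamma_n$.** We go through the three parts of (15).

* $\Psi_0$ is positive of type $-1$ by (16): $pq\,u^4$, $p^2u^5$, $p^2r\,u^6$ are, and $1/N_0$ has type $0$.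
* In $\mathcal N_v\mathcal N_hS'/(N_0P)$, the factors $1-pu^2$ in (14), at most two in each term, are absorbed into $\frac{1-pu^2}{N_0}$ and $\frac{1-pu^2}P$. Without these factors the three terms of (14), $pu^4(q+r)$, $pu^5(2+ru)(qr+4p)$, $p^2u^6(2+ru)^2(q+r)$, are positive of type $-1$. As $S'$ has type $0$, the whole is positive of type $-1$.
* $\beta_v\beta_h=\frac12\sum_{m,m'}\{S_m,S_{m'}\}u^{m+m'}$ and $u^2\{S,r\}$, $u^3\{S,p\}$, $ru^4\{S,p\}$ are positive of type $-1$ by Lemma 11: the dargas are $(m-1)+(m'-1)+1$, $(m-1)+1+1$ and $(m-1)+2+1$. The factors $D^2/P$, $(1-pu^2)/P$, $1/P$ are positive of type $0$.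

So, with the truncated $S$, $\Psi$ is positive of type $-1$; in particular $[u^{n+1}]\Psi\in\Gamma_n$.

**Step 4: conclude.** For $n\ge4$, $L(S_n)\in\Gamma_n$ by Proposition 7; for $n=3$ the term is $0$. By (11), $S_{n+1}\in\Gamma_n$. The gamma coefficients are integers by the triangularity in Section 1. $\blacksquare$

**Proof of Theorem 2.** Necessity of (1): a nonzero coefficient is positive by Theorem 1, and then (1) holds by Proposition 7.

**Sufficiency of (1)** is proved by induction on the length. By the proof of Theorem 1, all contributions to (11) have nonnegative gamma coefficients, so for each monomial it suffices to find one positive contribution. For length $4$, $S_4=pq$; and (1) with $2i+j+k=3$ excludes $i=0$ (it would need $j\ge5$), while for $i=1$ it forces $j\ge1$; so it holds only for $(1,1,0)$. Let now $n\ge4$, and let $(i,j,k)$ with $2i+j+k=n$ satisfy (1) for length $n+1$: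
$$(i+1)(i+1+j)\ge n+3,\qquad(i+1)(i+1+k)\ge n+1.$$
Then $i\ge1$, since $i=0$ would need $j\ge n+2$. Two moves through $L$ are available.

* **(R)** If $k\ge1$ and $(i+1)(i+k)\ge n$: then $(i,j,k-1)$ satisfies (1) for length $n$, and by (6) $L$ sends $p^iq^jr^{k-1}$ to $p^iq^jr^k$ with coefficient $(i+1)(i+1+j)-n-2\ge1$.
* **(Q)** If $j\ge1$ and $(i+1)(i+j)\ge n+2$: then $(i,j-1,k)$ satisfies (1) for length $n$, and $L$ sends $p^iq^{j-1}r^k$ to $p^iq^jr^k$ with coefficient $(i+1)(i+1+k)-n\ge1$.

*Case $j,k\ge1$, neither (R) nor (Q) applies.* Adding the two failed inequalities, $(i+1)n=(i+1)(i+k)+(i+1)(i+j)\le(n-1)+(n+1)=2n$. So $i=1$ with equality throughout, that is, $j=\frac{n-1}2$, $k=\frac{n-3}2$. Write $n+1=2M$; then $M\ge3$ because $k\ge1$, and the monomial is $pq^{M-1}r^{M-2}$. Here $L$ does not help, but $\Psi$ does. The monomial $pq^{M-2}r^{M-3}$ satisfies (1) for length $2M-2=n-1\ge4$, as $2M\ge2M$ and $2(M-1)\ge2M-2$. By induction it has positive coefficient in $S_{2M-2}$. By (12), $\{pq^{M-2}r^{M-3},r\}$ contains $pq^{M-2}r^{M-3}(qr+4p)$ and hence $pq^{M-1}r^{M-2}$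 with positive coefficient. The term $u^2\frac{1-pu^2}P\{S,r\}$ of $\Psi$, whose factor $\frac{1-pu^2}P$ has constant term $1$, therefore contributes positively in degree $u^{2M}=u^{n+1}$.

*Case $k=0$, $j\ge1$.* Here $(i+1)^2\ge n+1\ge5$ gives $i\ge2$. Since $i+j=n-i$ and $n-2i=j\ge1$,
$$(i+1)(i+j)-(n+2)=(i+1)(n-i)-n-2=i(n-i-1)-2\ge i^2-2>0,$$
so (Q) applies.

*Case $j=0$, $k\ge1$.* Now $i+k=n-i$ and $(i+1)(n-i)-n=i(n-i-1)\ge0$, so (R) applies.

*Case $j=k=0$.* Then $n=2i$ with $i\ge2$. The triple $(i-1,1,0)$ satisfies (1) for length $n=2i$: $i(i+1)\ge2i+2$ and $i^2\ge2i$. By the third term of (6), $L$ sends $p^{i-1}q$ to $p^i$ with coefficient $2n+2>0$.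

**The pairs $(d,e)$.** The four conditions are necessary because the numbers in (3) are cardinalities. They are invariant under $(d,e)\mapsto(e,d)$ and under $(d,e)\mapsto(n-1-d,n-1-e)$, and so is the set of pairs that occur, by inversion and reversal. So for sufficiency we may assume $d\le e$ and $d+e\le n-1$ (apply the second map if the sum is too large, then the first if needed). With $i=d$, $j=e-d$, $k=n-1-d-e$ we have $i+1+j=e+1$ and $i+1+k=n-e$, so the first and third conditions are exactly (1). Hence $p^iq^jr^k$ has positive coefficient in $S_n$, and so does $s^dt^e=s^it^{i+j}$, as in the proof of Proposition 7. $\blacksquare$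

## 11. Theorem 3: classes with prescribed simple permutations

**Proof of Theorem 3.** We show $F_n\in\Gamma_{n-1}$ by induction from (2),
$$F=\big(x+S_\Lambda(F)\big)\frac{1+rF+pF^2}{1-pF^2}.$$
The first factor is divisible by $x$, and $S_\Lambda(F)$ involves only powers $F^m$ with $m\ge4$; so the coefficient of $x^n$ on the right involves only $F_m$ with $m<n$. Replace $F$ on the right by its truncation below degree $n$, which by induction is positive of type $-1$, now as a series in $x$. Then $rF$ and $pF^2$ are positive of type $0$, so $(1+rF+pF^2)/(1-pF^2)$ is positive of type $0$. The series $x$ is positive of type $-1$. By Theorem 1, $S_m\in\Gamma_{m-1}$, so $S_mF^m$ is positive of type $(m-1)-m=-1$. The right side is thus positive of type $-1$, and its coefficient of $x^n$, which is $F_n$, lies in $\Gamma_{n-1}$. $\blacksquare$
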